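\title{Balancing the exterior derivative by rectifiable measures}

\begin{abstract}
We prove that every integrable $(d-q)$-form on $\mathbb R^d$ can be made closed by adding a $k$-rectifiable measure of comparable total variation if and only if $q\le k\le d-1$. The measure can be placed on countably many affine $k$-planes. We also express the least total variation needed for a given form by a duality formula, and we identify the infimum of the admissible constants with the ratio of two norms on $q$-vectors, which we compute for $q\in\{1,2,d-1\}$.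
\end{abstract}

\section{The problem}\label{sec:problem}

Let $d\ge2$ and let $\mathcal A\colon C^\infty(\mathbb R^d,\mathbb R^m)\to C^\infty(\mathbb R^d,\mathbb R^n)$ be a first-order linear differential operator with constant coefficients. Consider a finite $\mathbb R^m$-valued measure $T$ with $\mathcal AT=0$ in the sense of distributions, and split it as $T=f+\sigma$ with $f\in L^1$ and $\sigma$ singular with respect to Lebesgue measure. Does the equation restrict $f$? If every $f$ occurs, how thin can the set be that carries $\sigma$, and how large must $\sigma$ be? We measure thinness by dimension and size by total variation.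

All measures are Borel, and target spaces carry their Euclidean norms. For a finite vector measure $T$, $|T|$ is its variation and $\|T\|=|T|(\mathbb R^d)$. A function $f\in L^1$ is identified with the measure $f\,dx$, so $\|f\|=\|f\|_{L^1}$. We write $|A|$ for Lebesgue measure, $\mathcal H^k$ for Hausdorff measure (equal to Lebesgue measure on $k$-planes; $\mathcal H^0$ counts points), and $\mu\llcorner E$ for the restriction of $\mu$ to $E$. A set $E\subset\mathbb R^d$ is \emph{countably $k$-rectifiable} if countably many Lipschitz images of $\mathbb R^k$ cover it up to an $\mathcal H^k$-null set. For $k\in\{0,\dots,d-1\}$, a finite $\mathbb R^m$-valued measure $\sigma$ is \emph{$k$-rectifiable} if $\sigma=\theta\,\mathcal H^k\llcorner E$ with $E$ countably $k$-rectifiable and $\theta\in L^1(\mathcal H^k\llcorner E;\mathbb R^m)$. For $k=0$ these are the countable sums of weighted Dirac masses. Without changing $\sigma$ we take $E$ and $\theta$ Borel and $\theta\ne0$ on $E$. Then $E=\bigcup_j\{|\theta|>1/j\}$ is a countable union of sets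 of finite $\mathcal H^k$-measure, so
\begin{equation}\label{eq:null}
\mathcal H^{k'}(E)=0\ \text{ for all } k'>k,\qquad\text{in particular } |E|=0 .
\end{equation}

We say that $\sigma$ \emph{balances} $f$ if $\mathcal A(f+\sigma)=0$ in the sense of distributions. The operator $\mathcal A$ is \emph{$k$-balanceable} if there is a constant $C$, depending only on $\mathcal A$, such that every $f\in L^1(\mathbb R^d,\mathbb R^m)$ is balanced by a $k$-rectifiable measure $\sigma$ with $\|\sigma\|\le C\|f\|$. Such a $C$ is called \emph{admissible}. The measure $-f$ always balances $f$; the question is whether a measure on a $k$-dimensional set can replace it. By \eqref{eq:null}, a nonzero $k$-rectifiable measure is not $k'$-rectifiable for $k'>k$, so the definition gives no implication between different values of $k$.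

Fix $q\in\{1,\dots,d-1\}$ and let $\mathcal A=\mathrm d$ be the exterior derivative from $(d-q)$-forms to $(d-q+1)$-forms, where forms are identified with vectors of coefficients in the standard bases $\{dx_I\}$, $I$ increasing. For $q=d-1$ this is the curl of a vector field, and for $q=1$ it is the divergence. The following problem is taken from \cite{DG}.

\medskip\noindent\textbf{Conjecture.} \emph{The exterior derivative on $(d-q)$-forms is $k$-balanceable if and only if $k\in\{q,\dots,d-1\}$.}\medskip

It is known that this operator is not $k$-balanceable for $k<q$ and that it is $(d-1)$-balanceable; for the curl the latter is a theorem of Alberti. We prove the conjecture, by an argument that does not use these facts.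

Two simple cases suggest the answer. For the curl, let $P$ be a cube of side $h$ with outer normal $\nu$, and let $\ell$ be an affine function that vanishes at the center of $P$. The distributional gradient of $\ell 1_P$ is $\nabla\ell\,1_P-\ell\nu\,\mathcal H^{d-1}\llcorner\partial P$, and it is curl-free. So a $(d-1)$-rectifiable measure of total variation at most $2dh^{d-1}\cdot|\nabla\ell|\sqrt d\,h/2=d^{3/2}\|\nabla\ell\,1_P\|$ balances $\nabla\ell\,1_P$. For the divergence, $k=0$ fails because a finite divergence-free measure $T$ has no atoms. Indeed, let $\chi\in C_c^\infty(B_1)$ with $\chi(0)=1$ and $\psi_r(y)=\langle w,y-x\rangle\chi((y-x)/r)$. The gradients $\nabla\psi_r$ are uniformly bounded, vanish outside $B_r(x)$ and equal $w$ at $x$, so $0=\int\langle\nabla\psi_r,dT\rangle\to\langle w,T(\{x\})\rangle$ as $r\to0$. A divergence-free field must flow along the set that carries it, and a point has no direction to flow in. In general a closed $(d-q)$-form is a field of $q$-vectors without boundary. On a $k$-dimensional set such a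 field has to be tangent, which is impossible for $k<q$; for $k\ge q$ there is room.

Section~\ref{sec:results} contains this reformulation and the results. Section~\ref{sec:model} shows the construction on a square and a cube, and Section~\ref{sec:construction} carries it out in general. Section~\ref{sec:tangent} proves tangentiality. Sections~\ref{sec:cost}--\ref{sec:constant} determine the cost and the constants.

\section{The boundary operator and the results}\label{sec:results}

\subsection*{Multivectors and forms}
Let $\Lambda_p$ and $\Lambda^p$ be the spaces of $p$-vectors and $p$-covectors of $\mathbb R^d$, paired by $\langle dx_I,e_J\rangle=\delta_{IJ}$, with the Euclidean norms $|\cdot|$ that make these bases orthonormal. Any orthonormal basis $e_1,\dots,e_d$ of $\mathbb R^d$ with dual basis $e^1,\dots,e^d$ gives the same pairing and norms, and $d\psi=\sum_ie^i\wedge\partial_i\psi$ with $\partial_i$ the derivative along $e_i$. For a vector $v$, a basis with $v=|v|e_1$ shows $|v\wedge\eta|\le|v||\eta|$; the same holds for covectors.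 The interior product $\iota_v\colon\Lambda^p\to\Lambda^{p-1}$ is defined by $\langle\iota_v\varphi,\eta\rangle=\langle\varphi,v\wedge\eta\rangle$ (and $\iota_v=0$ on $\Lambda^0$). It satisfies $|\iota_v\varphi|\le|v||\varphi|$ and $\iota_v(w\wedge\alpha)=\langle w,v\rangle\alpha-w\wedge\iota_v\alpha$ for $w\in\Lambda^1$. For a subspace $V$, $\Lambda_q(V)\subset\Lambda_q$ is the span of the products of $q$ vectors of $V$; it is $\{0\}$ if $\dim V<q$.

A finite $\Lambda_p$-valued measure is $T=\nu|T|$ with $|\nu|=1$, and we write $\int\langle\Phi,dT\rangle=\int\langle\Phi,\nu\rangle\,d|T|$. By the Riesz theorem, every linear functional on $C_0(\mathbb R^d,\Lambda^p)$, or on its dense subspace $C_c^\infty(\mathbb R^d,\Lambda^p)$, that is bounded by $M\sup|\Phi|$ has this form for a unique $T$, and $\|T\|\le M$.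

\subsection*{The boundary}
For a finite $\Lambda_q$-valued measure $T$ define
\[
\partial T(\psi)=\int\langle d\psi,dT\rangle,\qquad\psi\in C_c^\infty(\mathbb R^d,\Lambda^{q-1}).
\]
If $T$ is integration over an oriented $q$-dimensional surface, Stokes' theorem says that $\partial T$ is integration over its boundary. For $q=1$, $\partial T=-\operatorname{div}T$. If $\|T_j-T\|\to0$, then $\partial T_j(\psi)\to\partial T(\psi)$ for every $\psi$. We call $T$ \emph{normal} if $\partial T$ is represented by a finite $\Lambda_{q-1}$-valued measure, again denoted $\partial T$.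

For $u\in\Lambda^{d-q}$ define $\star u\in\Lambda_q$ by $\langle\varphi,\star u\rangle\,dx_1\wedge\dots\wedge dx_d=\varphi\wedge u$ for all $\varphi\in\Lambda^q$. Then $\star dx_I=\pm e_{I^c}$, so $\star$ is a linear isometry; applied to measures it preserves rectifiability and total variation. For a smooth form $u$, integrating $d(\psi\wedge u)=d\psi\wedge u+(-1)^{q-1}\psi\wedge du$ gives $\partial(\star u)(\psi)=(-1)^q\int\psi\wedge du$. By mollification this holds for measures $u$, with the coefficients of $du$ acting as distributions. The choice $\psi=\chi\,dx_J$ picks out $\pm$ the coefficient $(du)_{J^c}$ tested with $\chi$, so $du=0$ if and only if $\partial(\star u)=0$. From now on $f\in L^1(\mathbb R^d,\Lambda_q)$, measures take values in $\Lambda_q$, and $\sigma$ balances $f$ if $\partial(f+\sigma)=0$.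

\subsection*{The norm that measures the cost}
Lemma~\ref{lem:tangent} will show that the density of a balancing measure lies in $\Lambda_q(V)$, with $V$ the $k$-dimensional tangent space. A value $\xi$ of $f$ need not lie in any such space. It must then be split into pieces that do, and each piece is paid for separately. So for $q\le k\le d-1$ we put
\[
N_k(\xi)=\inf\Big\{\sum_{i=1}^l|\xi_i|:\ \xi=\sum_{i=1}^l\xi_i,\ \xi_i\in\Lambda_q(V_i),\ \dim V_i=k\Big\},\qquad C_{d,q,k}=\max_{|\xi|=1}N_k(\xi).
\]
Lemma~\ref{lem:norm} shows that $N_k$ is a norm. Its dual norm on $\Lambda^q$ is $N_k^*(\varphi)=\max\{\langle\varphi,\xi\rangle:N_k(\xi)\le1\}$.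

\begin{example}
Let $d=4$, $q=k=2$, $\xi=e_1\wedge e_2+e_3\wedge e_4$. Then $|\xi|=\sqrt2$ and $N_2(\xi)=2$. The given splitting shows $N_2(\xi)\le2$. Conversely, let $\varphi=dx_1\wedge dx_2+dx_3\wedge dx_4$. Each piece is $\xi_i=|\xi_i|\,u\wedge v$ with $u,v$ orthonormal, and $\langle\varphi,u\wedge v\rangle=(-u_2,u_1,-u_4,u_3)\cdot v\le1$. Hence $2=\langle\varphi,\xi\rangle\le\sum_i|\xi_i|$.
\end{example}

\begin{theorem}\label{thm:A}
Let $1\le q\le d-1$ and $0\le k\le d-1$. The exterior derivative on $(d-q)$-forms is $k$-balanceable if and only if $q\le k\le d-1$. More precisely: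
\begin{itemize}
\item[(a)] If $q\le k\le d-1$, then for every $f\in L^1(\mathbb R^d,\Lambda_q)$ and $\eta>0$ there is a $k$-rectifiable measure $\sigma$, concentrated on countably many affine $k$-planes, with
\[
\partial(f+\sigma)=0,\qquad\|\sigma\|\le\int N_k(f)\,dx+\eta .
\]
\item[(b)] If $k<q$, then $f\in L^1(\mathbb R^d,\Lambda_q)$ can be balanced by a $k$-rectifiable measure only if $\partial f=0$.
\end{itemize}
\end{theorem}

For $q\le k\le d-1$ let $\operatorname{cost}_k(f)=\inf\{\|\sigma\|:\sigma\ k\text{-rectifiable},\ \partial(f+\sigma)=0\}$.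

\begin{theorem}\label{thm:B}
Let $q\le k\le d-1$.
\begin{itemize}
\item[(a)] For every $f\in L^1(\mathbb R^d,\Lambda_q)$,
\[
\operatorname{cost}_k(f)=\sup\Big\{\int\langle d\psi,f\rangle\,dx:\ \psi\in C_c^\infty(\mathbb R^d,\Lambda^{q-1}),\ N_k^*(d\psi)\le1\text{ everywhere}\Big\}.
\]
\item[(b)] The infimum of the admissible constants is $C_{d,q,k}$. The constant $C=1$ is never admissible, so the infimum is not attained when $C_{d,q,k}=1$.
\item[(c)] $1\le C_{d,q,k}\le\sqrt{\binom dq/\binom kq}$. Moreover $C_{d,q,k}=1$ if $q\in\{1,d-1\}$, and $C_{d,2,k}=\sqrt{\lfloor d/2\rfloor/\lfloor k/2\rfloor}$.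
\end{itemize}
\end{theorem}

When $C_{d,q,k}>1$ we do not know whether $C_{d,q,k}$ itself is admissible; every larger constant is, and no smaller one is.

Whenever $q\le k\le d-1$ are fixed we write $N=N_k$, $N^*=N_k^*$, $C_*=C_{d,q,k}$. For $\varphi\in\Lambda^q$ let $\varphi_V$ be its restriction to $V$, whose Euclidean norm is $|\varphi_V|=\max\{\langle\varphi,\xi\rangle:\xi\in\Lambda_q(V),|\xi|\le1\}$.

\begin{lemma}\label{lem:norm}
Let $q\le k\le d-1$.
\begin{itemize}
\item[(a)] $N$ is a norm, $|\xi|\le N(\xi)\le C_*|\xi|$, and $1\le C_*<\infty$. If $\xi\in\Lambda_q(V)$ with $\dim V=k$, then $N(\xi)=|\xi|$.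
\item[(b)] $N^*(\varphi)=\max_{\dim V=k}|\varphi_V|\le|\varphi|$.
\item[(c)] For every $\xi\neq0$ there is $\varphi$ with $N^*(\varphi)=1$ and $\langle\varphi,\xi\rangle=N(\xi)$.
\item[(d)] $C_*=\max_{\varphi\ne0}|\varphi|/N^*(\varphi)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $k\ge q$, each $e_I$ lies in $\Lambda_q(V)$ for a coordinate $k$-plane $V$, so $N$ is finite. Concatenating and scaling splittings gives subadditivity and homogeneity, and the triangle inequality gives $N\ge|\cdot|$. So $N$ is a norm on a finite-dimensional space, hence continuous, and $C_*$ is attained. For $\xi\in\Lambda_q(V)$ use the splitting with one piece.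

(b) Let $M=\sup_V|\varphi_V|$. It is attained, because the set of all $\xi\in\Lambda_q(V)$ with $|\xi|\le1$, $\dim V=k$, is the image of the unit ball of $\Lambda_q(\mathbb R^k)$ under the orthogonal group, hence compact. Such $\xi$ have $N(\xi)\le1$, so $M\le N^*(\varphi)$. For any splitting, $\langle\varphi,\xi\rangle\le M\sum_i|\xi_i|$, so $\langle\varphi,\xi\rangle\le MN(\xi)$ and $N^*(\varphi)\le M$.

(c) This is the Hahn--Banach theorem for $(\Lambda_q,N)$.

(d) We show that $N\le C|\cdot|$ holds if and only if $|\cdot|\le CN^*$. Under the first inequality, take $|\xi|=1$ with $|\varphi|=\langle\varphi,\xi\rangle\le N^*(\varphi)N(\xi)\le CN^*(\varphi)$. Under the second, take $\varphi$ as in (c), so that $N(\xi)\le|\varphi||\xi|\le C|\xi|$.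
\end{proof}

\section{A square and a cube}\label{sec:model}

To balance $f$ it suffices to find a rectifiable $\pi$ with $\partial\pi=\partial f$ and to set $\sigma=-\pi$. Let $q=k=1$, so that $\partial T(\psi)=\int\langle\nabla\psi,dT\rangle$ for functions $\psi$. Fix $n\ge1$ and let $a(t)=(\lfloor nt\rfloor+1)/n-t$ on $[0,1)$, a sawtooth with $\int_0^1a=1/(2n)$. For $c=i/n$ and $u\in C^1$, Fubini's theorem gives
\begin{equation}\label{eq:saw}
\int_c^{c+1/n}\big(u(y)-u(c)\big)\,dy=\int_c^{c+1/n}a(t)u'(t)\,dt .
\end{equation}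

\subsection*{The square}
Let $d=2$ and $f=e_11_{[0,1)^2}$, a uniform flow to the right. Concentrate it on $n$ segments:
\[
\pi=\frac1n\sum_{i=0}^{n-1}e_1\,\mathcal H^1\llcorner\big([0,1)\times\{i/n\}\big),\qquad\|\pi\|=1=\|f\|.
\]
Here $\partial f(\psi)=\int_0^1(\psi(1,y)-\psi(0,y))\,dy$, and $\partial\pi(\psi)$ is the Riemann sum $\frac1n\sum_i(\psi(1,i/n)-\psi(0,i/n))$. By \eqref{eq:saw},
\[
\partial f(\psi)-\partial\pi(\psi)=\int_0^1a(t)\big(\partial_2\psi(1,t)-\partial_2\psi(0,t)\big)\,dt=\partial S(\psi),
\]
where $S$ is $a(x_2)e_2\mathcal H^1$ on the right edge and $-a(x_2)e_2\mathcal H^1$ on the left edge. It spreads the flow that leaves each segment over a distance at most $1/n$, and $\|S\|=1/n$. The difference $f-\pi$ has total variation $2$, but its boundary is also the boundary of a small measure. In the plane $S$ happens to be $1$-rectifiable, so $\sigma=-\pi-S$ balances $f$ with $\|\sigma\|=1+1/n$.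

\subsection*{The cube}
Let $d=3$, $f=e_11_{[0,1)^3}$, and let $\pi$ be the sum of the $n^2$ measures $n^{-2}e_1\mathcal H^1\llcorner([0,1)\times\{i/n\}\times\{j/n\})$. On the face $x_1=1$ put $u=\psi(1,\cdot,\cdot)$ and consider the cell of side $1/n$ with corner $(c,c')=(i/n,j/n)$. Write $u(y,z)-u(c,c')=[u(y,c')-u(c,c')]+[u(y,z)-u(y,c')]$ and apply \eqref{eq:saw} to each bracket. The integral over the cell is
\[
\frac1n\int_c^{c+1/n}a(t)\,\partial_yu(t,c')\,dt+\int_c^{c+1/n}\!\!\int_{c'}^{c'+1/n}a(t)\,\partial_zu(y,t)\,dt\,dy .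
\]
The face $x_1=0$ gives the same with the opposite sign. So $\partial f-\partial\pi=\partial S$ with $S=S_2+S_3$, where $S_2$ is $\pm\frac1na(x_2)e_2\mathcal H^1$ on the segments $x_3=j/n$ of the two faces, $S_3$ is $\pm a(x_3)e_3\mathcal H^2$ on the faces, and $\|S_2\|=\|S_3\|=1/n$.

The error is small again, but $S_3$ lives on two-dimensional faces: it is neither $1$-rectifiable, so we cannot stop, nor in $L^1$, so we cannot simply repeat the step. This is the difficulty of the general case. What saves the argument is that $S$ is normal. Its boundary is not small ($\partial f$ and $\partial\pi$ are mutually singular, so $\|\partial S\|=4$ for all $n$), but it is finite. Mollifying $S$ at scale $\delta$ gives an $L^1$ field of norm at most $2/n$ and moves $\partial S$ by at most $\delta$; a measure of total variation at most $4\delta$ moves it back. Since $\delta$ is chosen after $n$, this new error is as small as we like, and it is normal again. Iterating, we replace $S$ by an $L^1$ field with the same boundary and almost the same norm,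 and the construction can start over.

\section{Construction of the balancing measure}\label{sec:construction}

Both steps in the example, concentrating and mollifying, replace a measure by an average of nearby translates or the reverse. So we treat them together. For a finite nonnegative measure $\lambda$ and a finite vector measure $S$ define $\lambda*S$ by
\[
\int\langle\Phi,d(\lambda*S)\rangle=\iint\langle\Phi(x+v),dS(x)\rangle\,d\lambda(v).
\]
Then $\|\lambda*S\|\le\|\lambda\|\|S\|$, and $\partial(\lambda*S)=\lambda*\partial S$ if $S$ is normal. For the Dirac mass at $v$ we get the translate $\tau_vS$. Let $\rho_\delta\ge0$ be a smooth function supported in $B_\delta$ with integral $1$; then $\rho_\delta*S$ is the $L^1$ function $x\mapsto\int\rho_\delta(x-y)\,dS(y)$.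

If $S$ is an oriented segment from $a$ to $b$, then $\tau_vS-S$ consists of two long sides of a thin parallelogram and has the same boundary as the two short sides, which the endpoints sweep out. The next lemma says the same in general.

\begin{lemma}[Translation]\label{lem:move}
Let $S$ be normal and let $\lambda\ge0$ be a finite measure concentrated on $\{|v|\le\delta\}$. There is a normal $H$ with
\[
\partial H=\partial(\lambda*S)-\|\lambda\|\,\partial S,\qquad\|H\|\le\delta\,\|\lambda\|\,\|\partial S\| .
\]
\end{lemma}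

\begin{proof}
Write $\partial S=\nu|\partial S|$ with $|\nu|=1$, and for $\Phi\in C_0(\mathbb R^d,\Lambda^q)$ put
\[
\int\langle\Phi,dH\rangle=\int\!\!\int_0^1\!\!\int\langle\Phi(x+tv),v\wedge\nu(x)\rangle\,d|\partial S|(x)\,dt\,d\lambda(v).
\]
The integrand is Borel and bounded by $\delta\sup|\Phi|$, so the Riesz theorem gives $H$ and the bound on $\|H\|$.

Let $\psi\in C_c^\infty(\mathbb R^d,\Lambda^{q-1})$. For constant $v$, Cartan's formula reads $D_v\psi=d(\iota_v\psi)+\iota_vd\psi$, with $D_v$ the directional derivative; for $\psi=u\alpha$ with $\alpha$ constant, the right side is $du\wedge\iota_v\alpha+\iota_v(du\wedge\alpha)=(D_vu)\alpha$. The exact term is invisible to $\partial S$, because $\partial S(d\beta)=\int\langle dd\beta,dS\rangle=0$. From $\psi(x+v)-\psi(x)=\int_0^1D_v\psi(x+tv)\,dt$ and Fubini's theorem for the measure $|\partial S|$ we get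
\[
\partial S(\psi(\cdot+v))-\partial S(\psi)=\int_0^1\!\!\int\langle\iota_vd\psi(x+tv),\nu(x)\rangle\,d|\partial S|(x)\,dt .
\]
Since $\langle\iota_vd\psi,\nu\rangle=\langle d\psi,v\wedge\nu\rangle$, integration against $\lambda$ gives the identity for $\partial H$. Its right side is the finite measure $\lambda*\partial S-\|\lambda\|\partial S$, so $H$ is normal.
\end{proof}

\begin{lemma}[From normal to $L^1$]\label{lem:L1}
If $S$ is normal and $\eta>0$, there is $g\in L^1(\mathbb R^d,\Lambda_q)$ with $\partial g=\partial S$ and $\|g\|\le\|S\|+\eta$.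
\end{lemma}

\begin{proof}
Let $S_0=S$. Given a normal $S_j$, choose $\delta_j>0$ with $\delta_j\|\partial S_j\|\le2^{-j-1}\eta$, let $g_j=\rho_{\delta_j}*S_j$, and let $S_{j+1}=-H$ with $H$ from Lemma~\ref{lem:move} for $S_j$ and $\lambda=\rho_{\delta_j}dv$. Then $S_{j+1}$ is normal, $\partial S_j=\partial g_j+\partial S_{j+1}$, $\|S_{j+1}\|\le2^{-j-1}\eta$ and $\|g_j\|\le\|S_j\|$. So $g=\sum_jg_j$ converges in $L^1$ with $\|g\|\le\|S\|+\eta$. In $\partial S=\sum_{j\le J}\partial g_j+\partial S_{J+1}$ let $J\to\infty$; since $\|S_{J+1}\|\to0$, we obtain $\partial S=\partial g$.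
\end{proof}

Now let $q\le k\le d-1$. A \emph{box} in a subspace $W$ is a set $\{a+\sum_it_ie_i:0\le t_i<\ell_i\}$ with $a\in W$, $\ell_i>0$ and $(e_i)$ an orthonormal basis of $W$. For $\dim V=k$, a \emph{$V$-box} is $Q=Q'+Q''$ with boxes $Q'\subset V$, $Q''\subset V^\perp$; then $|Q|=\mathcal H^k(Q')\mathcal H^{d-k}(Q'')$.

\begin{lemma}[Slicing]\label{lem:slice}
Let $\dim V=k$, $\xi\in\Lambda_q(V)$, let $Q=Q'+Q''$ be a $V$-box and $\eta>0$. There are a $k$-rectifiable $\pi$, concentrated on finitely many translates of $Q'$, and a normal $S$ with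
\[
\partial(\xi1_Q)=\partial\pi+\partial S,\qquad\|\pi\|=|\xi||Q|,\qquad\|S\|\le\eta .
\]
\end{lemma}

\begin{proof}
We first show that the slice $R=\xi\,\mathcal H^k\llcorner Q'$ is normal. Let $e_1,\dots,e_k$ be the edge directions of $Q'$, completed to an orthonormal basis of $\mathbb R^d$. Since $\xi\in\Lambda_q(V)$, it is a combination of $e_I$ with $I\subset\{1,\dots,k\}$, so $\langle e^i\wedge\alpha,\xi\rangle=0$ for $i>k$ and all $\alpha$. Let $F_i^\pm$ be the two faces of $Q'$ orthogonal to $e_i$. Integrating along $e_i$,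
\[
\partial R(\psi)=\sum_{i\le k}\int_{Q'}\partial_i\langle e^i\wedge\psi,\xi\rangle\,d\mathcal H^k=\sum_{i\le k}\Big(\int_{F_i^+}-\int_{F_i^-}\Big)\langle e^i\wedge\psi,\xi\rangle\,d\mathcal H^{k-1},
\]
which is bounded by $2|\xi|\sum_i\mathcal H^{k-1}(F_i^+)\sup|\psi|$. So $R$ is normal.

Split $Q''$ into finitely many disjoint boxes $Q''_i$ of diameter at most $\delta$, choose $c_i\in Q''_i$, and let $\lambda_i=\mathcal H^{d-k}\llcorner(Q_i''-c_i)$. This measure is concentrated on $\{|v|\le\delta\}$, and $\sum_i\|\lambda_i\|=\mathcal H^{d-k}(Q'')$. Put $\pi=\sum_i\|\lambda_i\|\tau_{c_i}R$. The translates lie in distinct parallel planes $c_i+V$, so $\|\pi\|=|\xi|\mathcal H^k(Q')\mathcal H^{d-k}(Q'')=|\xi||Q|$. By Fubini's theorem $\lambda_i*\tau_{c_i}R=\xi1_{Q'+Q_i''}$, and these functions add up to $\xi1_Q$. Lemma~\ref{lem:move} for $\tau_{c_i}R$ and $\lambda_i$ gives normal $H_i$ whose sum $S$ satisfies $\partial S=\partial(\xi1_Q)-\partial\pi$ and $\|S\|\le\delta\,\mathcal H^{d-k}(Q'')\|\partial R\|$. Take $\delta$ small.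
\end{proof}

\begin{remark}
If $\xi\notin\Lambda_q(V)$, the slice $R$ is not normal and the proof breaks down. Then $\langle w\wedge\alpha,\xi\rangle\ne0$ for some constant $\alpha$ and some covector $w$ that vanishes on $V$. The forms $\psi_t=\sin(t\langle w,y\rangle)\chi(y)\alpha$, with $\chi\in C_c^\infty$ equal to $1$ on $Q'$, are uniformly bounded, while $\partial R(\psi_t)=t\langle w\wedge\alpha,\xi\rangle\mathcal H^k(Q')$.
\end{remark}

For a general $f$ we split the values as in the definition of $N$ and slice each piece in its own direction.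

\begin{lemma}[One step]\label{lem:step}
Let $f\in L^1(\mathbb R^d,\Lambda_q)$ and $\eta>0$. There are a $k$-rectifiable $\pi$, concentrated on finitely many affine $k$-planes, and $g\in L^1(\mathbb R^d,\Lambda_q)$ with
\[
\partial f=\partial\pi+\partial g,\qquad\|\pi\|\le\int N(f)\,dx+\eta,\qquad\|g\|\le\eta .
\]
\end{lemma}

\begin{proof}
Choose $\varepsilon>0$ with $(1+C_*)\varepsilon\le\eta$ and $4\varepsilon\le\eta$. Finite step functions on disjoint cubes are dense in $L^1$, so there is $s=\sum_j\zeta_j1_{P_j}$ with $\|f-s\|\le\varepsilon$. Then $\sum_jN(\zeta_j)|P_j|=\int N(s)\le\int N(f)+C_*\varepsilon$. Choose finite splittings $\zeta_j=\sum_i\xi_{ji}$, $\xi_{ji}\in\Lambda_q(V_{ji})$, $\dim V_{ji}=k$, so close to optimal that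
\[
\sum_{j,i}|\xi_{ji}||P_j|\le\int N(f)\,dx+(1+C_*)\varepsilon .
\]
For each pair $(j,i)$ take a grid of half-open cubes of side $h$ that are $V_{ji}$-boxes, and let $U_{ji}$ be the union of those contained in $P_j$. The set $P_j\setminus U_{ji}$ lies within distance $\sqrt d\,h$ of $\partial P_j$, so for small $h$ we have $\sum_{j,i}|\xi_{ji}||P_j\setminus U_{ji}|\le\varepsilon$. Listing all the small cubes, we obtain
\[
f=\sum_{l=1}^L\xi_l1_{Q_l}+r,\qquad\sum_l|\xi_l||Q_l|\le\int N(f)\,dx+\eta,\qquad\|r\|\le2\varepsilon,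
\]
where $Q_l$ is a $V_l$-box and $\xi_l\in\Lambda_q(V_l)$. Apply Lemma~\ref{lem:slice} with tolerance $\varepsilon/L$ to each term and add: $\partial\sum_l\xi_l1_{Q_l}=\partial\pi+\partial S$ with $\|\pi\|\le\sum_l|\xi_l||Q_l|$, $S$ normal and $\|S\|\le\varepsilon$. Lemma~\ref{lem:L1} gives $g'\in L^1$ with $\partial g'=\partial S$ and $\|g'\|\le2\varepsilon$. Take $g=r+g'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
Choose $\eta_j>0$ with $(1+C_*)\sum_{j\ge0}\eta_j\le\eta$. Starting from $f_0=f$, Lemma~\ref{lem:step} gives $\pi_j$ and $f_{j+1}\in L^1$ with $\partial f_j=\partial\pi_j+\partial f_{j+1}$, $\|\pi_j\|\le\int N(f_j)+\eta_j$ and $\|f_{j+1}\|\le\eta_j$. For $j\ge1$, $\int N(f_j)\le C_*\eta_{j-1}$, so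
\[
\sum_j\|\pi_j\|\le\int N(f)\,dx+\eta_0+\sum_{j\ge1}(C_*\eta_{j-1}+\eta_j)\le\int N(f)\,dx+\eta .
\]
Let $E$ be the union of the countably many affine $k$-planes that carry the $\pi_j$. Each $\pi_j$ is $\theta_j\mathcal H^k\llcorner E$, where $\theta_j$ has norm $\|\pi_j\|$ in $L^1(\mathcal H^k\llcorner E)$. So $\theta=\sum_j\theta_j$ converges there, and $\pi=\theta\mathcal H^k\llcorner E=\sum_j\pi_j$ is $k$-rectifiable. In $\partial f=\sum_{j\le J}\partial\pi_j+\partial f_{J+1}$ let $J\to\infty$; since $\|f_{J+1}\|\to0$, we get $\partial f=\partial\pi$. Take $\sigma=-\pi$.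
\end{proof}

With $\eta=\varepsilon\|f\|$ if $f\neq0$, and $\sigma=0$ if $f=0$, we obtain $\|\sigma\|\le(C_*+\varepsilon)\|f\|$. Hence
\begin{equation}\label{eq:admissible}
\text{for }q\le k\le d-1,\ \text{every }C>C_{d,q,k}\text{ is admissible.}
\end{equation}

\section{Balancing measures are tangent}\label{sec:tangent}

The argument that excluded atoms in Section~\ref{sec:problem} looked at $T$ in small balls around $x$. We do the same at a point of a $k$-dimensional set, with the scaling $r^{-k}$. At this scale $\sigma$ looks like a constant density on a plane, $f$ disappears, and the equation survives. For a measure $\mu$, $x\in\mathbb R^d$ and $r>0$ let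
\[
\int\phi\,d\mu_{x,r}=r^{-k}\int\phi\Big(\frac{y-x}r\Big)\,d\mu(y),\qquad\phi\in C_c(\mathbb R^d),
\]
and write $\mu_{x,r}\rightharpoonup\mu_0$ if these integrals converge to $\int\phi\,d\mu_0$ as $r\to0$ for all $\phi\in C_c$. We use three standard facts about a finite nonnegative measure $\mu$, with $k\geq1$ in the first two.
\begin{itemize}
\item[(F1)] \emph{Approximate tangent spaces} \cite[Theorem 2.83]{AFP}. If $\mu=\vartheta\mathcal H^k\llcorner E$ with $E$ countably $k$-rectifiable and $\vartheta>0$ on $E$, then for $\mathcal H^k$-a.e.\ $x\in E$ there is a $k$-dimensional subspace $V_x$ with $\mu_{x,r}\rightharpoonup\vartheta(x)\mathcal H^k\llcorner V_x$.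
\item[(F2)] \emph{Density comparison} \cite[Theorem 2.56]{AFP}. If $A$ is Borel, $t>0$ and $\limsup_{r\to0}r^{-k}\mu(B_r(x))>t$ for all $x\in A$, then $c_kt\,\mathcal H^k(A)\le\mu(A)$, with $c_k>0$ depending only on $k$.
\item[(F3)] \emph{Lebesgue points.} If $\nu\in L^1(\mu)$, then $\mu(B_r(x))^{-1}\int_{B_r(x)}|\nu-\nu(x)|\,d\mu\to0$ as $r\to0$ for $\mu$-a.e.\ $x$.
\end{itemize}

\begin{lemma}[Tangentiality]\label{lem:tangent}
Let $0\le k\le d-1$, $f\in L^1(\mathbb R^d,\Lambda_q)$, and let $\sigma=\theta\mathcal H^k\llcorner E$ be $k$-rectifiable, with $\theta\ne0$ on $E$ and $\partial(f+\sigma)=0$. Then for $\mathcal H^k$-a.e.\ $x\in E$ there is a $k$-dimensional subspace $V_x$ with $\theta(x)\in\Lambda_q(V_x)$. In particular $\sigma=0$ if $k<q$.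
\end{lemma}

\begin{proof}
\emph{The equation is scale invariant.} Let $T=f+\sigma$ and $\psi_{x,r}(y)=\psi((y-x)/r)$. Then $(d\psi)((y-x)/r)=r\,d\psi_{x,r}(y)$, so $\int\langle d\psi,dT_{x,r}\rangle=r^{1-k}\partial T(\psi_{x,r})=0$.

\emph{Blow-up of $\sigma$: $\sigma_{x,r}\rightharpoonup\theta(x)\mathcal H^k\llcorner V_x$ for $\mathcal H^k$-a.e.\ $x\in E$.} For $k=0$ take $V_x=\{0\}$; then $\sum_{y\in E}\theta(y)\phi((y-x)/r)\to\theta(x)\phi(0)$ by dominated convergence. Let $k\ge1$, $\mu=|\sigma|=|\theta|\mathcal H^k\llcorner E$ and $\nu=\theta/|\theta|$. A $\mu$-null subset of $E$ is $\mathcal H^k$-null, so (F1) and (F3) both hold at $\mathcal H^k$-a.e.\ $x\in E$. At such $x$ fix $L>0$. Testing (F1) with some $\phi\ge1_{B_L}$ shows that $r^{-k}\mu(B_{Lr}(x))$ stays bounded as $r\to0$, so by (F3)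
\[
|\sigma_{x,r}-\nu(x)\mu_{x,r}|(B_L)=r^{-k}\int_{B_{Lr}(x)}|\nu-\nu(x)|\,d\mu\to0 .
\]
Since $\nu(x)\mu_{x,r}\rightharpoonup\nu(x)|\theta(x)|\mathcal H^k\llcorner V_x$, the claim follows.

\emph{Blow-up of $f$: $f_{x,r}\rightharpoonup0$ for $\mathcal H^k$-a.e.\ $x\in E$.} Let now $\mu=|f|\,dx$. As $|f_{x,r}|(B_L)=L^k(Lr)^{-k}\mu(B_{Lr}(x))$, it suffices to show $r^{-k}\mu(B_r(x))\to0$. For $k=0$ this holds at every $x$. For $k\ge1$ let $A_t$ be the set of $x\in E$ with $\limsup_{r\to0}r^{-k}\mu(B_r(x))>t$. It is Borel, because $\mu(B_r(x))$ is continuous in $(x,r)$ and so rational radii suffice. By \eqref{eq:null}, which is where $k<d$ enters, $\mu(A_t)=0$. By (F2), $\mathcal H^k(A_t)=0$, and we take the union over $t=1/j$.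

\emph{The flat case.} At a point $x$ where both limits hold, put $\theta_0=\theta(x)$, $V=V_x$. The three steps give $\int_V\langle d\psi,\theta_0\rangle\,d\mathcal H^k=0$ for all $\psi$. Take an orthonormal basis with $V=\operatorname{span}(e_1,\dots,e_k)$, an index $i>k$, a constant $\alpha\in\Lambda^{q-1}$ and $\chi\in C_c^\infty$ with $\int_V\chi\,d\mathcal H^k\ne0$. For $\psi(y)=\langle e^i,y\rangle\chi(y)\alpha$ we have $d\psi=\chi\,e^i\wedge\alpha+\langle e^i,y\rangle\,d\chi\wedge\alpha$, and the second term vanishes on $V$. Hence $\langle e^i\wedge\alpha,\theta_0\rangle=0$ for all $\alpha$ and $i>k$. So the coefficient of $e_I$ in $\theta_0$ vanishes whenever $I$ contains an index $i>k$, that is, $\theta_0\in\Lambda_q(V)$. If $k<q$ this contradicts $\theta_0\neq0$, so $\mathcal H^k(E)=0$ and $\sigma=0$.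
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
If $k<q$ and $\sigma$ balances $f$, then $\sigma=0$ by Lemma~\ref{lem:tangent}, so $\partial f=0$. This is (b). Let $f=e_1\wedge\dots\wedge e_q\,1_{B_1}$ and $\psi=x_1\chi\,dx_2\wedge\dots\wedge dx_q$ with $\chi\in C_c^\infty$ equal to $1$ on $B_1$. On $B_1$ we have $d\psi=dx_1\wedge\dots\wedge dx_q$, so $\partial f(\psi)=|B_1|\ne0$. Thus $\mathrm d$ is not $k$-balanceable for $k<q$. For $q\le k\le d-1$ it is $k$-balanceable by \eqref{eq:admissible}.
\end{proof}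

\section{The exact cost}\label{sec:cost}

The bound $\int N(f)$ in Theorem~\ref{thm:A}(a) cannot be the cost of every $f$: the cost depends only on $\partial f$, and it is $0$ for $f=\star d\beta\ne0$ with $\beta$ a smooth compactly supported $(d-q-1)$-form. One should first replace $f$ by the cheapest field with the same boundary, and duality computes its price.

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Let $s$ be the supremum in the statement. It is finite, since $\langle d\psi,f\rangle\le N^*(d\psi)N(f)$ gives $s\le\int N(f)$.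

\emph{Lower bound.} Let $\sigma=\theta\mathcal H^k\llcorner E$ balance $f$ and let $N^*(d\psi)\le1$. By Lemmas~\ref{lem:tangent} and~\ref{lem:norm}(a), $N(\theta)=|\theta|$ a.e.\ on $E$. Hence
\[
\int\langle d\psi,f\rangle\,dx=-\int_E\langle d\psi,\theta\rangle\,d\mathcal H^k\le\int_EN^*(d\psi)\,|\theta|\,d\mathcal H^k\le\|\sigma\| .
\]

\emph{Upper bound.} Give $C_0(\mathbb R^d,\Lambda^q)$ the norm $\sup_xN^*(\Phi(x))$, which is equivalent to the usual one. On the subspace of all $d\psi$, the functional $\Phi\mapsto\int\langle\Phi,f\rangle\,dx$ has norm $s$. By the Hahn--Banach and Riesz theorems there is a finite $\Lambda_q$-valued measure $\mu$ with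
\begin{equation}\label{eq:mu}
\partial\mu=\partial f,\qquad\int\langle\Phi,d\mu\rangle\le s\,\sup_xN^*(\Phi(x))\quad\text{for all }\Phi\in C_0 .
\end{equation}
To apply Theorem~\ref{thm:A} we need an $L^1$ function. Lemma~\ref{lem:L1} is not available, because $\partial f$ need not be a measure. Instead we mollify $\mu$ and repair the boundary with the small function $f-\rho*f$. Let $\rho=\rho_\delta$ and $\Phi_\rho(x)=\int\Phi(x+v)\rho(v)\,dv$, so that $\int\langle\Phi,\rho*T\rangle\,dx=\int\langle\Phi_\rho,dT\rangle$. Since $(d\psi)_\rho=d(\psi_\rho)$,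
\[
\partial(\rho*\mu)(\psi)=\partial\mu(\psi_\rho)=\partial f(\psi_\rho)=\partial(\rho*f)(\psi).
\]
So $g=\rho*\mu+f-\rho*f\in L^1$ has $\partial g=\partial f$.

We claim that $u=\rho*\mu$ satisfies $\int N(u)\le s$. If $\Phi\in C_c$ and $N^*(\Phi)\le1$, then $N^*(\Phi_\rho)\le1$ by convexity, so $\int\langle\Phi,u\rangle\le s$ by \eqref{eq:mu}. Given $\varepsilon>0$, take a step function $u'=\sum_j\zeta_j1_{P_j}$ on finitely many disjoint cubes with $\zeta_j\ne0$ and $\|u-u'\|\le\varepsilon$. Take $\varphi_j$ for $\zeta_j$ as in Lemma~\ref{lem:norm}(c), and continuous $0\le\chi_j\le1$ supported inside $P_j$ with $\sum_jN(\zeta_j)\int\chi_j\ge\int N(u')-\varepsilon$. Then $\Phi=\sum_j\chi_j\varphi_j$ has $N^*(\Phi)\le1$, so $|\langle\Phi,u-u'\rangle|\le C_*|u-u'|$ and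
\[
s\ge\int\langle\Phi,u\rangle\,dx\ge\int N(u')\,dx-\varepsilon-C_*\varepsilon\ge\int N(u)\,dx-(1+2C_*)\varepsilon .
\]
This proves the claim, and $\int N(g)\le s+C_*\|f-\rho_\delta*f\|$. Theorem~\ref{thm:A}(a) for $g$ gives a $k$-rectifiable $\sigma$ with $\partial\sigma=-\partial g=-\partial f$ and $\|\sigma\|\le s+C_*\|f-\rho_\delta*f\|+\delta$. Let $\delta\to0$.
\end{proof}

\section{The optimal constant}\label{sec:optimal}

To show that a constant field on a ball costs as much as Theorem~\ref{thm:A}(a) allows, we need test forms $d\psi$ that equal a constant $\varphi$ on the ball and have almost the norm of $\varphi$. A primitive $\psi_0$ of $\varphi$ grows linearly. A cutoff $\chi(x/R)$ has gradient of order $1/R$ where $|\psi_0|$ is of order $R$, so the error $d\chi\wedge\psi_0$ stays of order one. A cutoff on a logarithmic scale makes it small.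

\begin{lemma}\label{lem:cutoff}
Let $\varphi\in\Lambda^q$ and $R>1$. There is $\psi_R\in C_c^\infty(\mathbb R^d,\Lambda^{q-1})$ with $d\psi_R=\chi_R\varphi+\omega_R$, where $0\le\chi_R\le1$, $|\omega_R|\le2|\varphi|/(q\log R)$, $d\psi_R=\varphi$ on $B_1$, and $\chi_R\to1$ pointwise as $R\to\infty$.
\end{lemma}

\begin{proof}
Let $\psi_0(x)=\frac1q\iota_x\varphi$, so $|\psi_0(x)|\le|x||\varphi|/q$. For $\varphi=dx_{i_1}\wedge\dots\wedge dx_{i_q}$ we have $\iota_x\varphi=\sum_a(-1)^{a-1}x_{i_a}\,dx_{I\setminus i_a}$, and $d$ of each term is $\varphi$. By linearity $d\psi_0=\varphi$ for all $\varphi$. Let $h\in C^\infty(\mathbb R)$ with $0\le h\le1$, $h=1$ on $(-\infty,0]$, $h=0$ on $[1,\infty)$, $|h'|\le2$. Put $\chi_R(x)=h(\log|x|/\log R)$ and $\chi_R(0)=1$. Then $\chi_R$ is smooth, equals $1$ on $B_1$, vanishes for $|x|\ge R$, tends to $h(0)=1$ for each $|x|\ge1$, and $|x||d\chi_R|\le2/\log R$. Take $\psi_R=\chi_R\psi_0$ and $\omega_R=d\chi_R\wedge\psi_0$.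
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
\emph{The infimum.} By \eqref{eq:admissible} it suffices to show that no $C<C_*$ is admissible. Let $|\xi|=1$ with $N(\xi)=C_*$, let $\varphi$ be as in Lemma~\ref{lem:norm}(c), and let $f=\xi1_{B_1}$. Since $N^*\le|\cdot|$, the forms of Lemma~\ref{lem:cutoff} satisfy $N^*(d\psi_R)\le1+2|\varphi|/(q\log R)=:b_R$. By Theorem~\ref{thm:B}(a) with $\psi_R/b_R$,
\[
\operatorname{cost}_k(f)\ge b_R^{-1}\langle\varphi,\xi\rangle|B_1|=b_R^{-1}C_*\|f\| ,
\]
and $R\to\infty$ gives $\operatorname{cost}_k(f)\ge C_*\|f\|$.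

\emph{$C=1$ is not admissible.} We show that for a suitable $f$ only $-f$ balances $f$ at the price $\|f\|$. Let $\xi=e_1\wedge\dots\wedge e_q$, $\varphi=dx_1\wedge\dots\wedge dx_q$, $f=\xi1_{B_1}$, and suppose that $\sigma=\theta\mathcal H^k\llcorner E$ satisfies $\|\sigma\|\le|B_1|$ and $\partial T=0$ for $T=f+\sigma$. The forms $d\psi_R$, $R\ge2$, are uniformly bounded and tend to $\varphi$ pointwise, so dominated convergence gives $\int\langle\varphi,dT\rangle=0$, that is, $\int_E\langle\varphi,\theta\rangle\,d\mathcal H^k=-|B_1|$. Hence $\int_E(|\theta|+\langle\varphi,\theta\rangle)\,d\mathcal H^k\le0$. The integrand is nonnegative, and it vanishes only where $\theta=-|\theta|\xi$, because $\langle\varphi,\theta\rangle$ is the coefficient of $\xi$ in $\theta$. So $T=\xi\gamma$ with the finite signed measure $\gamma=1_{B_1}dx-|\sigma|$. For $u\in C_c^\infty(\mathbb R^d)$, testing $\partial T=0$ with $u\,dx_2\wedge\dots\wedge dx_q$ gives $\int\partial_1u\,d\gamma=0$. Therefore $t\mapsto\int u(x+te_1)\,d\gamma(x)$ has zero derivative, and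 it tends to $0$ as $t\to\infty$ by dominated convergence. So $\int u\,d\gamma=0$ for all $u$, and $|\sigma|=1_{B_1}dx$. This contradicts \eqref{eq:null}.
\end{proof}

The last line uses $k\le d-1$. If $k=d$ were allowed, $\sigma=-f$ would make $C=1$ admissible.

\section{The value of $C_{d,q,k}$}\label{sec:constant}

A $q$-vector is \emph{simple} if it is a product of $q$ vectors. Since $k\ge q$, a simple $q$-vector lies in $\Lambda_q(V)$ for some $V$ with $\dim V=k$.

\begin{lemma}\label{lem:simple}
If $\dim W=q+1$, every $\xi\in\Lambda_q(W)$ is simple.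
\end{lemma}

\begin{proof}
The map $v\mapsto v\wedge\xi$ from $W$ to the line $\Lambda_{q+1}(W)$ vanishes on a $q$-dimensional subspace. Take a basis $e_1,\dots,e_{q+1}$ of $W$ with $e_i\wedge\xi=0$ for $i\le q$. The coefficient in $\xi$ of the basis element that omits $e_i$ is, up to sign, that of $e_i\wedge\xi$. So $\xi$ is a multiple of $e_1\wedge\dots\wedge e_q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
The bound $C_*\ge1$ is in Lemma~\ref{lem:norm}(a). By Lemma~\ref{lem:norm}(b),(d), $C_*$ is the least $C$ such that every $\varphi$ has a $k$-plane $V$ with $|\varphi|\le C|\varphi_V|$.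

\emph{General bound.} We average over the $\binom dk$ coordinate planes $V_J$, $|J|=k$. If $\varphi=\sum_I\varphi_I\,dx_I$, then $|\varphi_{V_J}|^2=\sum_{I\subset J}\varphi_I^2$, and each $I$ lies in $\binom{d-q}{k-q}$ sets $J$. So $\sum_J|\varphi_{V_J}|^2=\binom{d-q}{k-q}|\varphi|^2$, and some $J$ has $|\varphi_{V_J}|^2\ge|\varphi|^2\binom{d-q}{k-q}/\binom dk$. Counting pairs $I\subset J$ in two ways gives $\binom dk\binom kq=\binom dq\binom{d-q}{k-q}$, so the ratio equals $\binom kq/\binom dq$.

\emph{The cases $q=1$ and $q=d-1$.} Every $q$-vector is simple, for $q=d-1$ by Lemma~\ref{lem:simple}. Hence $N=|\cdot|$ by Lemma~\ref{lem:norm}(a).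

\emph{The case $q=2$.} Recall the normal form: a $2$-covector on a Euclidean space of dimension $p$ is $\sum_{i\le\lfloor p/2\rfloor}\mu_i\,e^{2i-1}\wedge e^{2i}$ in some orthonormal basis, with $\mu_1\ge\mu_2\ge\dots\ge0$; its squared norm is $\sum_i\mu_i^2$. Put $r=\lfloor d/2\rfloor$ and $s=\lfloor k/2\rfloor$, so $1\le s\le r$. Write $\varphi$ in normal form and choose $V\supset\operatorname{span}(e_1,\dots,e_{2s})$ with $\dim V=k$. The $s$ largest of the $r$ numbers $\mu_i^2$ have at least the average size, so $|\varphi_V|^2\ge\sum_{i\le s}\mu_i^2\ge\frac sr|\varphi|^2$ and $C_*\le\sqrt{r/s}$. Conversely, let all $\mu_i=1$, so $|\varphi|^2=r$. Then $\langle\varphi,u\wedge v\rangle=Ju\cdot v$, where $Je_{2i-1}=e_{2i}$, $Je_{2i}=-e_{2i-1}$ for $i\le r$ and $Je_d=0$ if $d$ is odd; thus $|Ju|\le|u|$. For any $V$ with $\dim V=k$, the normal form of $\varphi_V$ has $s$ coefficients, each of the form $\langle\varphi,u\wedge v\rangle\le1$ with $u,v$ orthonormal. So $|\varphi_V|^2\le s$ and $C_*\ge\sqrt{r/s}$.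
\end{proof}

\begin{remark}
The classical mass norm of $\xi\in\Lambda_q$ is the infimum of $\sum_i|\xi_i|$ over splittings into simple $q$-vectors. For $k=q$ and $k=q+1$ it equals $N_k$: the elements of $\Lambda_q(V)$ with $\dim V=k$ are simple (by Lemma~\ref{lem:simple} if $k=q+1$), and every simple $q$-vector lies in such a space.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco, Pallara, \emph{Functions of Bounded Variation and Free Discontinuity Problems}.

\bibitem{DG}
Luigi De Masi, Carlo Gasparetto, \emph{Non-rigidity of the absolutely continuous part of $\mathcal{A}$-free measures}, arXiv:2312.06026 (2023).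

\end{thebibliography}
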